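# Conflict free colorings of strongly almost disjoint families at $\kappa^{+m}$

## 1. The theorem: one color separates $\chi_{\rm CF}$ from $w\chi_{\rm CF}$

Throughout, $\kappa$ is an infinite cardinal, $k\ge 1$ and $m\ge 0$ are integers, $d=k+1$, and
$$c=\Big\lfloor\frac{k+1}{2}\Big\rfloor\ge 1,\qquad w_m=\Big\lfloor\frac{mk}{2}\Big\rfloor+c+1 .\tag{1}$$

**Theorem 1.** Suppose $2^{\kappa^{+j}}=\kappa^{+(j+1)}$ for all $j<m$ (this holds under GCH, and it is no assumption at all if $m=0$). Then for every $k\ge 1$
$$w\chi_{\rm CF}(\kappa^{+m},\kappa,k+1)=w_m,\qquad \chi_{\rm CF}(\kappa^{+m},\kappa,k+1)=w_m+1 .\tag{2}$$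
In particular, GCH implies $\chi_{\rm CF}(\omega_m,\omega,2)=\lfloor m/2\rfloor+3$ for all $m\in\omega$.

In terms of $d$: under the same hypothesis, for all $d\ge 2$,
$$\chi_{\rm CF}(\kappa^{+m},\kappa,d)=w\chi_{\rm CF}(\kappa^{+m},\kappa,d)+1=\Big\lfloor\frac{(m+1)(d-1)+1}{2}\Big\rfloor+2 .$$

The question behind the theorem comes from András Hajnal, István Juhász, Lajos Soukup, Zoltán Szentmiklóssy, "Conflict free colorings of (strongly) almost disjoint set-systems", arXiv:1004.0181 (2010). The conjecture was that GCH implies $\chi_{\rm CF}(\lambda,\kappa,d)=w\chi_{\rm CF}(\lambda,\kappa,d)+1$ whenever $\lambda=\kappa^{+m}$ with $m<\omega$ and $d\ge 2$ is a natural number. Theorem 1 says that the conjecture is true. Among the known results listed with the problem are the values of $w\chi_{\rm CF}$ under GCH for $d=2$ and for odd $d$, and $\chi_{\rm CF}(\omega_m,\omega,2)=\lfloor m/2\rfloor+3$ for $m=0,1$ (in ZFC) and for $m=3$ (under GCH). We use none of them.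

Two facts about (1) will be used. First,
$$w_m=\Big\lfloor\frac{(m+1)k+1}{2}\Big\rfloor+1 .$$
Indeed $\lfloor a/2\rfloor+\lfloor b/2\rfloor=\lfloor (a+b)/2\rfloor$ unless $a,b$ are both odd, and $mk$, $k+1$ cannot both be odd: if $mk$ is odd then $k$ is odd and $k+1$ is even. Second, since $2\lfloor x/2\rfloor\ge x-1$ for integers $x$,
$$2w_m\ \ge\ (m+1)k+2 .\tag{3}$$

For $m=0,1,2,3$ the numbers $w_m$ are $2,2,3,3$ when $k=1$, they are $2,3,4,5$ when $k=2$, and $3,4,6,7$ when $k=3$.

## 2. Unique colors, uncolored points, and $(\lambda,\kappa,\mu)$-systems

A natural number $r$ is the set $\{0,\dots,r-1\}$, and $[X]^n$, $[X]^{\le n}$ denote the families of subsets of $X$ of size $n$, respectively at most $n$; also $[X]^\mu$ for an infinite cardinal $\mu$. For a coloring $f$ we write $C_i=f^{-1}\{i\}$.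

**Definition (conflict free coloring).** Let $\mathcal A$ be a set-system. A map $f:\bigcup\mathcal A\to\rho$ is a conflict free coloring of $\mathcal A$ with $\rho$ colors if for every $A\in\mathcal A$ there is $\zeta<\rho$ with $|A\cap f^{-1}\{\zeta\}|=1$. The number $\chi_{\rm CF}(\mathcal A)$ is the smallest $\rho$ for which such an $f$ exists.

**Definition (weak conflict free coloring).** Here $f$ is only a partial function, $\operatorname{dom}(f)\subseteq\bigcup\mathcal A$, and again every $A\in\mathcal A$ must have some $\zeta<\rho$ with $|A\cap f^{-1}\{\zeta\}|=1$. Points outside $\operatorname{dom}(f)$ are uncolored and never count as uniquely colored. The smallest $\rho$ is $w\chi_{\rm CF}(\mathcal A)$.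

**Definition (system).** $\mathcal A$ is a $(\lambda,\kappa,\mu)$-system if $|\mathcal A|=\lambda$, every $A\in\mathcal A$ has size $\kappa$, and $|A\cap A'|<\mu$ for distinct $A,A'\in\mathcal A$. Then $\chi_{\rm CF}(\lambda,\kappa,\mu)$ is the supremum of $\chi_{\rm CF}(\mathcal A)$ over all $(\lambda,\kappa,\mu)$-systems $\mathcal A$, and $w\chi_{\rm CF}(\lambda,\kappa,\mu)$ is the supremum of $w\chi_{\rm CF}(\mathcal A)$.

For us $\mu=k+1$, so two distinct members share at most $k$ points. Equivalently, *each $(k+1)$-element set lies in at most one member of $\mathcal A$*. This form will be used all the time.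

**Example.** Let $\mathcal A$ consist of $\lambda$ pairwise disjoint sets of size $\kappa$. Color one point in each set and nothing else: one color suffices weakly, so $w\chi_{\rm CF}(\mathcal A)=1$. If every point must be colored, one color fails because every $A$ is infinite, while two colors suffice, so $\chi_{\rm CF}(\mathcal A)=2$.

The example shows the general relation in one direction. Giving one extra color to all uncolored points turns a weak conflict free coloring into a conflict free one, so
$$\chi_{\rm CF}(\mathcal A)\le w\chi_{\rm CF}(\mathcal A)+1\quad\text{for every }\mathcal A. \tag{4}$$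
The conjecture says that, at the level of suprema, this extra color is really needed.

Put $\beth_0(\kappa)=\kappa$ and $\beth_{j+1}(\kappa)=2^{\beth_j(\kappa)}$. The theorem splits into two ZFC statements.

**Theorem 2 (ZFC).** $w\chi_{\rm CF}(\kappa^{+m},\kappa,k+1)\le w_m$.

**Theorem 3 (ZFC).** If $\lambda\ge\beth_m(\kappa)$, there is a $(\lambda,\kappa,k+1)$-system $\mathcal A$ with $\chi_{\rm CF}(\mathcal A)\ge w_m+1$.

**Proof of Theorem 1 from Theorems 2 and 3.** The hypothesis gives $\beth_m(\kappa)=\kappa^{+m}$, so Theorem 3 with $\lambda=\kappa^{+m}$ gives the first inequality in
$$w_m+1\le\chi_{\rm CF}(\kappa^{+m},\kappa,k+1)\le w\chi_{\rm CF}(\kappa^{+m},\kappa,k+1)+1\le w_m+1 ;$$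
the second is (4) and the third is Theorem 2. So all are equalities. For $k=1$ we have $w_m=\lfloor m/2\rfloor+2$. $\square$

Note that the lower bound for $w\chi_{\rm CF}$ comes for free from the lower bound for $\chi_{\rm CF}$. The hard part is Theorem 3, which must defeat every *total* coloring with $w_m$ colors.

## 3. The case $m=0$, $k=1$, $\kappa=\omega$ by hand: the rational projective plane

Here $w_0=2$, so the claim is that some countable system of infinite sets, any two sharing at most one point, has no conflict free coloring with two colors. Let $\mathcal L$ be the set of lines of the projective plane over $\mathbb Q$. There are countably many points and lines, each line is infinite, two points lie on exactly one line, and two lines meet in exactly one point. Also, for every finite set $E$ of points there is a line missing $E$: take a point $x\notin E$; infinitely many lines pass through $x$, and each point of $E$ is on only one of them.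

*One color is not enough weakly.* Suppose $C$ meets each line in exactly one point. If $C$ has at most one point, some line misses it. If $C$ has two points, the line through them meets $C$ twice. Contradiction.

*Two colors are not enough for a total coloring.* Suppose red/blue is conflict free. Each line has exactly one red point (call it *mostly blue*) or exactly one blue point (*mostly red*), and not both, since lines are infinite.

Suppose there are two mostly blue lines $L_1,L_2$ and two mostly red lines $M_1,M_2$. Take a line $L$ missing the at most six points $L_1\cap L_2$, $M_1\cap M_2$, the red points of $L_1,L_2$ and the blue points of $M_1,M_2$. Then $L$ meets $L_1,L_2$ in two distinct blue points and $M_1,M_2$ in two distinct red points, so no color occurs exactly once on $L$, a contradiction.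

So, by symmetry, we may assume that at most one line is mostly red. If there were at most one red point, some line would have no red point; it would be neither mostly blue nor mostly red. So there are at least two red points, and the line through any two red points is mostly red; hence it is always the same line $\ell$, and all red points lie on $\ell$. Let $z$ be the unique blue point of $\ell$. A line through $z$ other than $\ell$ has no red point, a contradiction.

So $\chi_{\rm CF}(\mathcal L)\ge 3=w_0+1$. Since $w_1=w_0=2$ for $k=1$, adding $\omega_1$ new pairwise disjoint countable sets to $\mathcal L$ also settles the lower bound for $(\omega_1,\omega,2)$, without any assumption on $2^\omega$. For $k=1$, the first value of $m$ with $w_m>w_0$ is $m=2$, where three colors must be defeated.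

## 4. The upper bound: pieces of size $\kappa$ with small overlap

**The greedy idea and its limit.** Let us try to prove Theorem 2 by enumerating the sets $A_\alpha$ and giving $A_\alpha$ at step $\alpha$ a uniquely colored point $x_\alpha$, chosen outside all $A_\beta$, $\beta<\alpha$, so that earlier achievements are not destroyed. If the enumeration has length $\kappa$, there are fewer than $\kappa$ earlier sets, each meeting $A_\alpha$ in at most $k$ points, so there is room. If it is longer, there may be none: let $\kappa=\omega$, $k=1$, $A_n=\{n\}\times\omega$ and $A_\omega=\omega\times\{0\}$. Every point of $A_\omega$ lies in an earlier set. The remedy is to cut the system into pieces of size at most $\kappa$, such that each set has only a bounded number of points in earlier pieces.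

**Claim D($m$).** Let $\mathcal C$ be a family of sets of size $\kappa$ with pairwise intersections of size $\le k$ and $|\mathcal C|\le\kappa^{+m}$. Then $\mathcal C=\bigsqcup_{\xi<\theta}\mathcal C_\xi$ for some ordinal $\theta$, with $|\mathcal C_\xi|\le\kappa$ and
$$\Big|A\cap\bigcup_{\eta<\xi}\bigcup\mathcal C_\eta\Big|\le mk\quad\text{for all }A\in\mathcal C_\xi .$$

**Proof.** The proof is by induction on $m$. For $m=0$ take a single piece; if $\mathcal C=\emptyset$ take $\theta=0$. Let $m\ge1$, $\mathcal C\neq\emptyset$, $\mu=\kappa^{+(m-1)}$, and $\mathcal C=\{A_\alpha:\alpha<\mu^+\}$, possibly with repetitions. Call $\mathcal D\subset\mathcal C$ *closed* if every $A\in\mathcal C$ with $|A\cap\bigcup\mathcal D|\ge k+1$ is in $\mathcal D$.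

*Closing off.* Let $|\mathcal D|\le\mu$. Then $|\bigcup\mathcal D|\le\mu$, so $\bigcup\mathcal D$ has at most $\mu$ subsets of size $k+1$, and each is contained in at most one member of $\mathcal C$. So at most $\mu$ members $A$ satisfy $|A\cap\bigcup\mathcal D|\ge k+1$. Add them all, and repeat $\omega$ times. The union $\mathcal D'$ has size $\le\mu$. It is closed: if $|A\cap\bigcup\mathcal D'|\ge k+1$, then $k+1$ of these points are covered already at a finite stage, so $A$ was added at the next stage.

*The chain.* For the same reason, unions of increasing chains of closed families are closed. So there is an increasing chain $(\mathcal D_\alpha)_{\alpha<\mu^+}$ of closed families of size $\le\mu$, with $\mathcal D_0=\emptyset$, unions at limits, and $A_\alpha\in\mathcal D_{\alpha+1}$. Because unions are taken at limits, $\mathcal C=\bigsqcup_\alpha(\mathcal D_{\alpha+1}\setminus\mathcal D_\alpha)$. Every $A\in\mathcal D_{\alpha+1}\setminus\mathcal D_\alpha$ satisfies $|A\cap\bigcup\mathcal D_\alpha|\le k$, because $\mathcal D_\alpha$ is closed and $A\notin\mathcal D_\alpha$.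

*Concatenation.* Apply D($m-1$) to each block $\mathcal D_{\alpha+1}\setminus\mathcal D_\alpha$ and put the resulting sequences one after another. A set $A$ of the $\alpha$-th block meets $\bigcup\mathcal D_\alpha$ in at most $k$ points and the earlier pieces of its own block in at most $(m-1)k$ points, together at most $mk$. $\square$

**Proof of Theorem 2.** Let $\mathcal A$ be a $(\kappa^{+m},\kappa,k+1)$-system, decomposed as $\bigsqcup_\xi\mathcal A_\xi$ by D($m$). Let
$$Y_\xi=\bigcup\mathcal A_\xi\setminus\bigcup_{\eta<\xi}\bigcup\mathcal A_\eta .$$
These sets are pairwise disjoint. By recursion on $\xi$ we color some points of $Y_\xi$ with $w_m$ colors.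

**Step 1: set-up inside one piece.** We want to run the greedy algorithm on $\mathcal A_\xi$. Enumerate $\mathcal A_\xi=\{A_\alpha:\alpha<\nu\}$ without repetition, where $\nu\le\kappa$ is a cardinal, and let $A'_\alpha=A_\alpha\cap Y_\xi$. Then $|A_\alpha\setminus A'_\alpha|\le mk$, hence $|A'_\alpha|=\kappa$. At step $\alpha$ we color at most one point $x_\alpha\in A'_\alpha$. Let $P_\alpha$ be the set of points of $Y_\xi$ colored in steps $<\alpha$. We keep the invariant
$$|A'_\gamma\cap P_\alpha|\le k+1\quad\text{for all }\gamma\ge\alpha .\tag{5}$$

**Step 2: a color is available.** At step $\alpha$, the set $A_\alpha$ contains at most $mk$ colored points outside $Y_\xi$ and, by (5), at most $k+1$ inside. By (3), $mk+k+1<2w_m$, so some color occurs at most once in $A_\alpha$. If some color occurs exactly once, do nothing. Otherwise some color $u$ does not occur in $A_\alpha$ at all.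

**Step 3: a place for the color.** In the second case choose $x_\alpha\in A'_\alpha\setminus P_\alpha$

* outside all $A_\beta$ with $\beta<\alpha$, and
* outside all $A_\gamma$ with $\gamma\ne\alpha$ and $|A'_\gamma\cap P_\alpha|\ge k+1$,

and color it $u$. This is possible. There are at most $|\alpha|$ sets of the first kind and at most $|P_\alpha|^{k+1}$ of the second kind, because each contains a $(k+1)$-subset of $P_\alpha$ and no two contain the same one. Since $|P_\alpha|\le|\alpha|<\kappa$, these are fewer than $\kappa$ sets (finitely many if $\kappa=\omega$), each meets $A_\alpha$ in at most $k$ points, and so fewer than $\kappa$ points of $A'_\alpha$ are forbidden.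

**Step 4: the invariant survives.** At a successor: let $\gamma\ge\alpha+1$. If $|A'_\gamma\cap P_\alpha|=k+1$, then $x_\alpha\notin A_\gamma$; if it is at most $k$, one more point does no harm. At a limit $\alpha$: any $k+2$ points of $A'_\gamma\cap P_\alpha$ would already be in $P_\beta$ for some $\beta<\alpha$, contradicting (5) for $\beta$.

**Step 5: nothing is destroyed later.** After step $\alpha$ some color occurs exactly once in $A_\alpha$. No point of $A_\alpha$ is colored afterwards: $x_\beta\notin A_\alpha$ for $\beta>\alpha$ by choice, and later pieces color only points outside $\bigcup\mathcal A_\xi$. So we obtain a weak conflict free coloring with $w_m$ colors. $\square$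

## 5. Doubling $\lfloor mk/2\rfloor$ colors, and why the set of doubled colors must depend on the line

To defeat a coloring $f$ with $r$ colors we need a set $A$ in which every color occurs zero times or at least twice. The proof of Theorem 2 suggests how the bound could be attained: a set has at most $mk$ points in earlier pieces, $k$ points per cardinal step. So suppose we have a base system $\mathcal B$ of size $\kappa$, and we pass from $\beth_{j-1}(\kappa)$ to $\beth_j(\kappa)$ by stacking many copies of the system built so far, where each set in a new copy may receive $k$ additional points from earlier copies. After $m$ steps each line of $\mathcal B$ has received $mk$ extra points. If we control their colors, we can put two points of color $i$ on the line for each $i$ in a set $Q$ of $q=\lfloor mk/2\rfloor$ colors. With $r=w_m=q+c+1$ colors in all, $c+1=w_0$ colors remain for the base system.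

**The natural attempt.** Fix $Q\subset r$ with $|Q|=q$ once and for all, double the colors in $Q$ on every line, and use a base system that takes care of the other $c+1$ colors. The base system must then satisfy: for every $f:\bigcup\mathcal B\to r$ there is $D\in\mathcal B$ with $|D\cap C_i|\ne1$ for all $i\in r\setminus Q$. For $q\ge1$ *no* $(\kappa,\kappa,k+1)$-system does this. By Theorem 2 with $m=0$, $\mathcal B$ has a weak conflict free coloring with the $c+1=w_0$ colors of $r\setminus Q$. Give all uncolored points one color from $Q$. Then every $D\in\mathcal B$ has a unique point of some color $i\in r\setminus Q$. A coloring uses the doubled colors as a place to hide.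

So the set of colors to be doubled cannot be fixed in advance. The way out is to let each line $D$ of the base system carry its own label $\ell(D)$, the set of colors that it wants doubled, and to include enough lines with every label.

**Theorem 4.** Let $q\ge0$ and $r=q+c+1$. There are a $(\kappa,\kappa,k+1)$-system $\mathcal B$ on $N=\bigcup\mathcal B$ and a labelling $\ell:\mathcal B\to[r]^q$ such that for every $f:N\to r$ there is $D\in\mathcal B$ with
$$|D\cap C_i|\neq1\quad\text{for all }i\in r\setminus\ell(D).$$

**Example.** For $q=0$ all labels are $\emptyset$, and Theorem 4 just says $\chi_{\rm CF}(\mathcal B)\ge c+2$. For $\kappa=\omega$, $k=1$, $q=0$ the lines of the rational projective plane have this property, by Section 3.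

One more point needs care. The extra points of color $i\in\ell(D)$ have to be found in earlier copies, so color $i$ must be used there. A coloring could avoid some colors entirely, or use them only at the beginning of the stack. So the labels should contain only colors that occur.

**Corollary 5.** Let $q\ge0$, $r=q+c+1$. There are a $(\kappa,\kappa,k+1)$-system $\mathcal B$ on $N=\bigcup\mathcal B$ and $\ell:\mathcal B\to[r]^{\le q}$ such that for every $f:N\to r$ there is $D\in\mathcal B$ with $\ell(D)\subset\operatorname{ran}(f)$ and $|D\cap C_i|\ne1$ for all $i\in r\setminus\ell(D)$.

**Proof of Corollary 5 from Theorem 4.** We take the disjoint union of finitely many systems $\mathcal B_U$ on sets $N_U$, one for each $U$ with $\emptyset\ne U\subset r$; the system $\mathcal B_U$ is responsible for colorings with range $U$. If $|U|\ge c+1$, let $\mathcal B_U$ be given by Theorem 4 with $U$ as the set of colors and $q_U=|U|-c-1\le q$, so labels are in $[U]^{q_U}$. If $|U|\le c$, choose $U'\in[r]^{c+1}$ with $U\subset U'$ and use Theorem 4 with color set $U'$ and $q_U=0$, so all labels are $\emptyset$.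

Given $f$, let $U=\operatorname{ran}(f)$ and apply the property of $\mathcal B_U$ to $f{\restriction}N_U$, whose values lie in $U$. We get $D\in\mathcal B_U$ with $\ell(D)\subset U$ and $|D\cap C_i|\neq 1$ for all $i\in U\setminus\ell(D)$. For $i\notin U$ we have $C_i=\emptyset$. $\square$

We first deduce Theorem 3 from Corollary 5; Theorem 4 is proved in Sections 7–10.

## 6. Stacking along $2^\mu$: proof of Theorem 3 from Corollary 5

Recall two facts for $\lambda=2^\mu$, $\mu$ infinite: $\lambda^\mu=\lambda$, and $\operatorname{cf}(\lambda)>\mu$ (König).

It suffices to treat $\lambda=\beth_m(\kappa)$: for larger $\lambda$, add $\lambda$ further pairwise disjoint sets of size $\kappa$, disjoint from everything. Let $q=\lfloor mk/2\rfloor$, $r=q+c+1=w_m$, and take $(N,\mathcal B,\ell)$ from Corollary 5.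

**Step 1: a timetable for the extra points.** We decide at which level which color is served. For each $Q\in[r]^{\le q}$ fix
$$e_Q:Q\times\{0,1\}\to\{1,\dots,m\}\quad\text{with all fibres of size}\le k;$$
this is possible since $2|Q|\le 2q\le mk$. The meaning is that the $\varepsilon$-th extra point of color $i$ is attached at level $e_Q(i,\varepsilon)$. For example, if $k=1$ and $m=2$, then $q=1$, and for $Q=\{i\}$ one extra point of color $i$ is attached at level 1 and the other at level 2.

**Step 2: what is constructed.** Let $\lambda_j=\beth_j(\kappa)$. By recursion on $j\le m$ we define a $(\lambda_j,\kappa,k+1)$-system $\mathcal S_j$ of subsets of a set $X_j$ of size $\lambda_j$. Each $A\in\mathcal S_j$ has a label $\ell(A)\in[r]^{\le q}$ and a *core* $D(A)\subset A$ with $A\setminus D(A)$ finite, such that the following holds.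

> $(S_j)$ For each $f:X_j\to r$ there is $A\in\mathcal S_j$ such that, with $Q=\ell(A)$: $Q\subset\operatorname{ran}(f)$; $|D(A)\cap C_i|\ne1$ for all $i\in r\setminus Q$; and $A\setminus D(A)$ consists of pairwise distinct points $a_{i,\varepsilon}\in C_i$, one for each $(i,\varepsilon)\in Q\times\{0,1\}$ with $e_Q(i,\varepsilon)\le j$.

For $j=0$ take $X_0=N$, $\mathcal S_0=\mathcal B$, $D(A)=A$. Then $(S_0)$ is Corollary 5.

**Step 3: from level $j-1$ to level $j$.** We stack $\lambda$ copies, and attach to a copy points from earlier copies according to all possible guesses of where the colors are. Let $1\le j\le m$, $\mu=\lambda_{j-1}$, $\lambda=\lambda_j=2^\mu$. Let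
$$X_j=\lambda\times X_{j-1},\qquad Y_\alpha=\{\alpha\}\times X_{j-1},\qquad Y_{<\alpha}=\bigcup_{\beta<\alpha}Y_\beta .$$
Then $|X_j|=\lambda$, and there are $\lambda^\mu=\lambda$ many $r$-tuples $(H_i)_{i<r}$ of elements of $[X_j]^\mu$. List them as $(H^\alpha)_{\alpha<\lambda}$, each occurring unboundedly often. For $\alpha<\lambda$ and $A\in\mathcal S_{j-1}$ let
$$A^\alpha=(\{\alpha\}\times A)\cup E^\alpha_A,\qquad \ell(A^\alpha)=\ell(A)=:Q,\qquad D(A^\alpha)=\{\alpha\}\times D(A),$$
where $E^\alpha_A=\emptyset$ unless $H^\alpha_i\subset Y_{<\alpha}$ for all $i<r$. In that case $E^\alpha_A$ consists of pairwise distinct points $a_{i,\varepsilon}\in H^\alpha_i$, one for each $(i,\varepsilon)\in Q\times\{0,1\}$ with $e_Q(i,\varepsilon)=j$, chosen so that the sets $E^\alpha_A$ ($A\in\mathcal S_{j-1}$) are pairwise disjoint. Such a choice exists by a recursion of length $\mu$: we have $|\mathcal S_{j-1}|=\mu=|H^\alpha_i|$, and at each step fewer than $\mu$ points have been used. Since the fibres of $e_Q$ have size $\le k$, $|E^\alpha_A|\le k$. Let $\mathcal S_j=\{A^\alpha:\alpha<\lambda,\ A\in\mathcal S_{j-1}\}$.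

**Step 4: $\mathcal S_j$ is a $(\lambda_j,\kappa,k+1)$-system.** We check intersections; this is where the bound $k$ per level is used. For the same $\alpha$ and $A\ne B$, the sets $E^\alpha_A$, $E^\alpha_B$ are disjoint from each other and from $Y_\alpha$, so $|A^\alpha\cap B^\alpha|=|A\cap B|\le k$. For $\alpha<\alpha'$ we have $A^\alpha\subset Y_{<\alpha'}$, so $A^\alpha\cap B^{\alpha'}\subset E^{\alpha'}_B$ has size $\le k$. All $A^\alpha$ have size $\kappa$; in particular different pairs $(\alpha,A)$ give different sets, and $|\mathcal S_j|=\lambda\cdot\mu=\lambda$. Also $A^\alpha\setminus D(A^\alpha)$ is finite.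

**Step 5: $(S_j)$ holds.** Let $f:X_j\to r$. We find a copy on which the guess is right. Let $U$ be the set of $i<r$ such that $C_i\cap Y_\beta\neq\emptyset$ for unboundedly many $\beta<\lambda$. For $i\in U$ we have $|C_i|\ge\operatorname{cf}(\lambda)>\mu$; choose $H_i\in[C_i]^\mu$. For $i\notin U$ choose $H_i\in[X_j]^\mu$ arbitrarily. As $\operatorname{cf}(\lambda)>\mu$, there is $\gamma<\lambda$ such that $H_i\subset Y_{<\gamma}$ for all $i$, and $C_i\subset Y_{<\gamma}$ for all $i\notin U$. Pick $\alpha>\gamma$ with $H^\alpha=(H_i)_{i<r}$. On $Y_\alpha$ the coloring $f$ takes only values in $U$.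

Apply $(S_{j-1})$ to the coloring $x\mapsto f(\alpha,x)$ of $X_{j-1}$. We get $A\in\mathcal S_{j-1}$ with $Q=\ell(A)\subset f[Y_\alpha]\subset U$; here it matters that labels contain only colors in the range. Now check $A^\alpha$. Clearly $Q\subset\operatorname{ran}(f)$. The core condition is inherited, because $D(A^\alpha)=\{\alpha\}\times D(A)$. Finally, $A^\alpha\setminus D(A^\alpha)$ is the disjoint union of $\{\alpha\}\times(A\setminus D(A))$, which provides the points $a_{i,\varepsilon}\in C_i$ with $e_Q(i,\varepsilon)\le j-1$, and of $E^\alpha_A$, which provides those with $e_Q(i,\varepsilon)=j$. The latter lie in $H_i\subset C_i$, since $i\in Q\subset U$. So $A^\alpha$ witnesses $(S_j)$.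

**Step 6: conclusion.** Let $f:X_m\to r=w_m$ be any coloring, $A\in\mathcal S_m$ as in $(S_m)$, $Q=\ell(A)$. If $i\in Q$, then $A$ contains the distinct points $a_{i,0},a_{i,1}\in C_i$, so $|A\cap C_i|\ge2$. If $i\notin Q$, then $A\cap C_i=D(A)\cap C_i$, because all points of $A\setminus D(A)$ have colors in $Q$; so $|A\cap C_i|\ne1$. Hence $f$ restricted to $\bigcup\mathcal S_m$ is not conflict free. Every coloring of $\bigcup\mathcal S_m$ with at most $w_m$ colors extends to some $f:X_m\to w_m$, so $\chi_{\rm CF}(\mathcal S_m)\ge w_m+1$. $\square$

## 7. Roots and tails: the base system with cover lines only, and a coloring of it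

It remains to prove Theorem 4. We build lines one after another. A line has the form $D=\rho(D)\sqcup\tau(D)$, with a finite *root* $\rho(D)$ taken from points that already exist, and a *tail* $\tau(D)$ of $\kappa$ brand-new points. We may put a $(k+1)$-element set $F$ of old points into the root of a new line if no existing line contains $F$. Then the new line meets each old line in at most $k$ points. Call such lines *cover lines*.

Let us see how far cover lines get. We need a line on which each of the $c+1$ colors outside its label occurs zero or at least two times. A root of $k+1$ points can contain two points of each of $c$ colors, because $2c\le k+1$; but $2(c+1)\ge k+2$, so it falls short by one color. That one would have to be provided by the tail, and a coloring can prevent it.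

**The obstacle, for $q=0$ and $r=c+1$.** Suppose that all lines are either initial lines with empty root or cover lines. Color the tails in the order of creation. When $D$ is created, its root has at most $k+1<2(c+1)$ already colored points, so some color $u$ occurs at most once in $\rho(D)$. If some color $u$ occurs exactly once, give the whole tail one other color (there is one, as $c+1\ge2$). If not, some $u$ does not occur in $\rho(D)$; color one point of the tail $u$, and the rest of the tail with another color. Then $u$ occurs exactly once in $D$, and nothing changes later, because every point is colored with the tail in which it is created. So such a system has a conflict free coloring with $c+1$ colors. Note that in each tail all colors but one occur at most once.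

The repair is a second kind of lines, with roots of up to $k+3$ points, so that $c+1$ colors can be doubled within the root: $2(c+1)\le k+3$. Such a root must not meet an old line in $k+1$ points. We compose it as $F\cup e$, where $|F|\le k-1$ and $e$ is a set of four points, taken from four *different* tails, that lie in no earlier root. Then an old line meets $e$ in at most one point. In the problematic colorings tails are nearly monochromatic, so if two of the four tails have mostly color $\zeta$ and the other two mostly $\zeta'$, we want the four points of $e$ to have colors $\zeta,\zeta,\zeta',\zeta'$. The construction cannot see the coloring, so it installs a finite system of four-element sets $e$ such that one of them lands in any prescribed large color classes. At the same time two lines created together share $F$ possibly, so two such sets $e$ must share at most one point. The next section provides exactly this.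

## 8. A sparse finite hypergraph that meets all large boxes

Fix $q\ge 0$ and $r=q+c+1$; note $r-q=c+1\ge2$. Let
$$\mathcal Q=[r]^q,\qquad \Sigma=\{(Q,\{i,j\}):Q\in\mathcal Q,\ i\ne j,\ i,j\in r\setminus Q\},\qquad b=r^2+4,$$
and for $\sigma=(Q,\{i,j\})\in\Sigma$ write $Q(\sigma)=Q$. A member of $\Sigma$ records a label, together with the two colors that $e$ is meant to double.

**Lemma 6.** For some $n\ge2r^2$ the following holds. Let $P_a$ $(a\in b)$ be disjoint sets of size $n$. There are families $\mathcal E_{S,\sigma}$ ($S\in[b]^4$, $\sigma\in\Sigma$) of 4-element sets ("edges"), each $e\in\mathcal E_{S,\sigma}$ consisting of one point from each $P_a$, $a\in S$, such that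

(i) edges coming from different families are distinct, and any two distinct edges in the union of all families share at most one point;

(ii) if $R_a\subset P_a$ and $|R_a|\ge n/(2r)$ for $a\in S$, then for every $\sigma\in\Sigma$ some $e\in\mathcal E_{S,\sigma}$ satisfies $e\subset\bigcup_{a\in S}R_a$.

**Proof.** We take random edges and delete those that spoil (i). Two textbook inequalities are used. Chernoff: a sum $X$ of independent $0/1$ variables (binomial here) with mean $\mu'$ satisfies $P(X\le\mu'/2)\le e^{-\mu'/8}$. Markov: $P(X\ge 2E)\le\frac12$ if $X\ge0$ has expectation at most $E>0$.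

Let $M=\binom b4|\Sigma|$, $p=(2r)^{-4}$, $L=\lceil n^{3/2}\rceil\le2n^{3/2}$. For each $(S,\sigma)$ take $L$ independent uniformly random elements of $\prod_{a\in S}P_a$, indexed by $1,\dots,L$, independently for different $(S,\sigma)$.

**Step 1: all large boxes contain many edges.** Fix $(S,\sigma)$ and $(R_a)_{a\in S}$ as in (ii). A random edge lies in $\prod_{a\in S}R_a$ with probability at least $p$, so the number of indexed edges of $(S,\sigma)$ in this box is binomial with mean $\mu'\ge pL$. By Chernoff's inequality it is $\le pL/2$ with probability at most $e^{-\mu'/8}\le e^{-pL/8}$. There are at most $M2^{4n}$ choices of $(S,\sigma)$ and $(R_a)$. Since $L\ge n^{3/2}$ grows faster than $n$, $M2^{4n}e^{-pL/8}<\frac12$ for $n$ large. So with probability $>\frac12$ all these numbers exceed $pL/2$.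

**Step 2: few pairs of edges share two points.** Two given indexed edges agree on two given common parts with probability $1/n^2$, and there are at most $\binom42=6$ pairs of common parts. So they share at least two points with probability $\le6/n^2$. There are at most $(ML)^2/2$ pairs of indexed edges. Hence the expected number of such *bad pairs* is at most $3M^2L^2/n^2\le12M^2n$, and by Markov's inequality there are fewer than $24M^2n$ bad pairs with probability $\ge\frac12$.

**Step 3: deletion.** The two probabilities add up to more than $1$, so some outcome satisfies both. Delete one edge from each bad pair. These are fewer than $24M^2n$ deletions, and $24M^2n<pL/2$ for $n$ large, so each box in (ii) keeps at least one edge. Any two remaining indexed edges share at most one point; in particular they are distinct as sets, so (i) holds. $\square$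

Fix such an $n$ for the rest of the proof.

## 9. The base system with cover lines and chunk lines

**Step 1: the recursion.** Points live in $\kappa\times\kappa$. A line with index $\xi$ has tail $\{\xi\}\times\kappa$, so tails are pairwise disjoint. Split $\kappa=I\sqcup K$ with $|I|=|K|=\kappa$. The *initial lines* are those with index in $I$; they have empty root, and each label $Q\in\mathcal Q$ is given to $\kappa$ of them. Later lines use new indices from $K$. Let $W_Q$ be the union of the tails of all lines (created at any time) with label $Q$; the sets $W_Q$ are pairwise disjoint.

*Tasks* are the pairs $(Q,F)$ with $Q\in\mathcal Q$, $F\in[\kappa\times\kappa]^{k+1}$, and the pairs $(\mathbf B,(F_\sigma)_{\sigma\in\Sigma})$ with $\mathbf B\in[\kappa]^b$, $F_\sigma\in[\kappa\times\kappa]^{\le k-1}$. There are $\kappa$ of them. List them as $(t_\alpha)_{\alpha<\kappa}$, each occurring unboundedly often. At stage $\alpha$, "existing" refers to lines created before stage $\alpha$, including all initial lines.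

* **(a)** $t_\alpha=(Q,F)$: if $F$ is contained in the union of the tails of existing lines with label $Q$, and $F$ is contained in no existing line, create a *cover line* with root $F$, label $Q$ and a new tail. Otherwise do nothing.
* **(b)** $t_\alpha=(\mathbf B,(F_\sigma))$: if all lines indexed by $\mathbf B$ exist, and each $F_\sigma$ is contained in the union of the tails of existing lines with label $Q(\sigma)$, choose for each of these $b$ lines $L$ a set $P_L\subset\tau(L)$ with $|P_L|=n$, avoiding the roots of all existing lines, all sets $P_{L'}$ chosen at earlier stages, and all $F_\sigma$. Identify $b$ with the set of these lines by a bijection and put the families of Lemma 6 on the sets $P_L$. For each $(S,\sigma)$ and each $e\in\mathcal E_{S,\sigma}$ create a *chunk line* with root $F_\sigma\cup e$, label $Q(\sigma)$ and a new tail. Otherwise do nothing.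

**Step 2: the recursion does not get stuck.** Each stage creates finitely many lines and uses finitely many new indices. So before stage $\alpha<\kappa$ fewer than $\kappa$ lines have nonempty root (finitely many if $\kappa=\omega$), roots are finite, and fewer than $\kappa$ points (finitely many if $\kappa=\omega$) have been put in sets $P_{L'}$. As $|\tau(L)|=\kappa$, the sets $P_L$ can be chosen, and enough indices in $K$ remain.

**Step 3: vocabulary.** Let $\mathcal B$ be the set of all lines created and $N=\bigcup\mathcal B$. Clearly $|\mathcal B|=\kappa$ and $|D|=\kappa$ for $D\in\mathcal B$. Roots consist of points of tails of lines existing at the time, so every point $x\in N$ lies in exactly one tail; let $h(x)$, the *home* of $x$, be the line with $x\in\tau(h(x))$. Call two points *mates* if they lie in $\bigcup_LP_L$ for the same execution of (b). The sets $\bigcup_LP_L$ of different executions are disjoint, so every point has finitely many mates. Any two points of an edge $e$ are mates. Roots have at most $k+3$ points.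

**Step 4: distinct lines share at most $k$ points.** Initial lines are pairwise disjoint. Suppose $D'$ is created at a later stage than $D$ (an initial $D$ counts as earlier). The new tail $\tau(D')$ is disjoint from $\rho(D)$ and $\tau(D)$, so $D\cap D'=\rho(D')\cap D$.

If $D'$ is a cover line with root $F$, then $F\not\subset D$, so $|F\cap D|\le k$. If $D'$ is a chunk line with root $F_\sigma\cup e$, then no point of $e$ is in $\rho(D)$, by the choice of the sets $P_L$, and $e$ has at most one point in $\tau(D)$, because its four points lie in four different tails. So $|D\cap D'|\le(k-1)+1=k$.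

Suppose finally that $D,D'$ are distinct chunk lines of the same stage, with roots $F_\sigma\cup e$ and $F_{\sigma'}\cup e'$. Then $e\ne e'$ by (i), $e\cap F_{\sigma'}=e'\cap F_\sigma=\emptyset$, and neither new tail meets the other line. So $|D\cap D'|\le(k-1)+|e\cap e'|\le k$, again by (i). A stage of type (a) creates at most one line, so these are all cases, and $\mathcal B$ is a $(\kappa,\kappa,k+1)$-system.

## 10. Every coloring of the base system leaves a bad line

Let $f:N\to r$. Call a line $D$ *bad* if $|D\cap C_i|\ne1$ for all $i\in r\setminus\ell(D)$. Theorem 4 says that some line is bad. Suppose, for a contradiction, that none is. For $\zeta<r$ let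
$$Z_\zeta=\{D\in\mathcal B:|\tau(D)\cap C_\zeta|\le1\}.$$

The plan is as follows. In the coloring of Section 7, every tail missed (up to one point) all colors but one. Step 1 uses chunk lines to show that this cannot happen here: some color $\zeta$ occurs at least twice in all but finitely many tails. Step 2 then runs the cover-line argument, with $\zeta$ provided by the tail.

**Step 1: $|Z_\zeta|<r$ for some $\zeta<r$.** Suppose $|Z_\zeta|\ge r$ for every $\zeta$.

*Choosing a task.* As $b\ge r^2$, there is a set $\mathbf B$ of $b$ lines (identified with their indices) containing at least $r$ members of each $Z_\zeta$. For $\sigma=(Q,\{i,j\})\in\Sigma$ let $F_\sigma\subset W_Q$ consist of exactly two points of $C_l\cap W_Q$ for each $l\in r\setminus(Q\cup\{i,j\})$ with $|C_l\cap W_Q|\ge2$, and no other points. Then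
$$|F_\sigma|\le2(r-q-2)=2(c-1)\le k-1 .$$
Only finitely many lines are involved, namely those in $\mathbf B$ and the homes of the points of the sets $F_\sigma$. From some stage on they all exist, and the task $(\mathbf B,(F_\sigma)_\sigma)$ occurs unboundedly often. So it was executed at some stage. Consider the sets $P_L$ of that execution.

*Four tails.* For $L\in\mathbf B$ pick $\zeta_L$ with $|P_L\cap C_{\zeta_L}|\ge n/r$. Since $n/r\ge2$, we have $\zeta_L\ne\zeta$ whenever $L\in Z_\zeta$. As $b>r$, there are $L_1\neq L_2$ in $\mathbf B$ with $\zeta_{L_1}=\zeta_{L_2}=:\zeta$. The at least $r$ lines $L\in Z_\zeta\cap\mathbf B$ have $\zeta_L$ in the $(r-1)$-element set $r\setminus\{\zeta\}$. So two of them, $L_3\ne L_4$, satisfy $\zeta_{L_3}=\zeta_{L_4}=:\zeta'\ne\zeta$. The four lines are distinct. Let $S=\{L_1,L_2,L_3,L_4\}$.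

*Many candidate lines.* Since $r-q\ge2$, there is $Q\in\mathcal Q$ with $\zeta,\zeta'\notin Q$. Put $\sigma=(Q,\{\zeta,\zeta'\})$ and $J=r\setminus(Q\cup\{\zeta,\zeta'\})$, so $|J|=c-1$. We find $r$ pairwise disjoint edges of $\mathcal E_{S,\sigma}$ inside $\bigcup_{L\in S}(P_L\cap C_{\zeta_L})$: choose them one at a time by (ii), each time deleting the used points from the four sets. At most $r-1$ points are deleted from each set, and $n/r-(r-1)\ge n/(2r)$ because $n\ge2r^2$. These edges give $r$ chunk lines with label $Q$ and pairwise disjoint tails. For those $l\in J$ with $|C_l\cap W_Q|\le1$, the sets $C_l\cap W_Q$ together have at most $c-1<r$ points. So one of the $r$ lines, $T=F_\sigma\cup e\cup\tau(T)$, has no such point in its tail.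

*$T$ is bad.* We check all colors in $r\setminus Q=J\cup\{\zeta,\zeta'\}$.

* $T$ has at least two points, from $e$, in each of $C_\zeta$ and $C_{\zeta'}$.
* For $l\in J$ with $|C_l\cap W_Q|\ge2$, the set $F_\sigma\subset T$ has two points in $C_l$.
* For $l\in J$ with $|C_l\cap W_Q|\le1$ we have $T\cap C_l=\emptyset$: indeed $e\subset C_\zeta\cup C_{\zeta'}$, $F_\sigma\cap C_l=\emptyset$ by the choice of $F_\sigma$, and $\tau(T)\subset W_Q$ contains no point of $C_l$ by the choice of $T$.

This contradicts our assumption that no line is bad.

**Step 2: colors on the tails of one label.** Fix $\zeta$ with $|Z_\zeta|<r$, and $Q\in\mathcal Q$ with $\zeta\notin Q$. Let $J=r\setminus(Q\cup\{\zeta\})$, so $|J|=c$. We look for a cover line with label $Q$ that doubles or misses every color in $J$. Call $j\in J$ *small* if $C_j$ meets only finitely many tails of lines with label $Q$, otherwise *big*. Let $\mathcal F$ be the finite set of lines with label $Q$ whose tail meets $C_j$ for some small $j$. Since $W_Q$ is the union of the tails of the lines labelled $Q$, for small $j$ we have $C_j\cap W_Q\subset\bigcup_{D\in\mathcal F}\tau(D)$.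

**Step 3: points in general position.** We choose many points of the big colors such that no two of them lie in a common line by accident. Let $j_1,\dots,j_p$ be the big colors. If there are none, put $p=1$ and use $W_Q$ in place of $C_{j_1}\cap W_Q$ below; $W_Q$ contains infinitely many tails. Choose recursively points
$$y^i_s\in C_{j_i}\cap W_Q\qquad(s<\omega,\ 1\le i\le p)$$
such that the homes $h(y^i_s)$ are pairwise distinct and not in $\mathcal F$. Color each pair $s<t$ of natural numbers by the set of those relations among
$$y^i_s\in\rho(h(y^{i'}_t)),\qquad y^i_t\in\rho(h(y^{i'}_s)),\qquad y^i_s,\,y^{i'}_t\text{ are mates}\qquad(1\le i,i'\le p)$$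
that hold. These are finitely many colors, so by Ramsey's theorem there is an infinite $H\subset\omega$ all of whose pairs have the same color. None of the relations holds for pairs from $H$. If one of the first kind held, then for $t\in H$ with more than $k+3$ predecessors in $H$ the root of $h(y^{i'}_t)$ would have more than $k+3$ points. One of the second kind, with $s\in H$ fixed and $t\in H$ varying, would give an infinite root. One of the third kind would give a point with infinitely many mates.

**Step 4: the sets $F$.** Now we build roots. Since $2p\le2c\le k+1$ (and $2\le k+1$ if there are no big colors), there are infinitely many pairwise disjoint sets $F$ of size $k+1$ consisting of points $y^i_s$ with pairwise distinct $s\in H$, and containing at least two points $y^i_s$ for each $i\le p$: cut $H$ into consecutive blocks of $k+1$ numbers, and choose one point $y^i_s$ for each $s$ in a block. Let $F$ be any of these sets.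

*Every line $D\supset F$ is a cover line with root $F$.* Suppose some $y\in F$ is in $\tau(D)$. Then $D=h(y)$. As $k+1\ge2$, there is another $y'\in F$, and $h(y')\ne D$, so $y'\in\rho(D)=\rho(h(y))$. But $y,y'$ have different indices in $H$, so this was excluded in Step 3. Hence $F\subset\rho(D)$, and $D$ is not initial. If $D$ were a chunk line with root $F_\sigma\cup e$, then $|F_\sigma|\le k-1$ would force two points of $F$ into $e$. They would be mates, which was excluded. So $D$ is a cover line, its root has $k+1$ elements, and $\rho(D)=F$.

**Step 5: the bad cover line.** The task $(Q,F)$ occurs at some stage at which the homes of all points of $F$ exist; they have label $Q$, as $F\subset W_Q$. At that stage $F$ is already contained in an existing line or a cover line with root $F$ is created. In either case $F$ is contained in some line, hence by Step 4 there is a cover line $D_F$ with root $F$. Its label is $Q$, because $F\subset W_{\ell(D_F)}$ by rule (a), $F\subset W_Q$, and the sets $W_{Q'}$ are disjoint. Distinct $F$ give distinct $D_F$, and $Z_\zeta\cup\mathcal F$ is finite. So for some $F$ we have $D_F\notin Z_\zeta\cup\mathcal F$. We check the colors in $r\setminus Q=J\cup\{\zeta\}$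 on this $D_F$.

* $|D_F\cap C_\zeta|\ge|\tau(D_F)\cap C_\zeta|\ge2$, as $D_F\notin Z_\zeta$.
* For big $j=j_i$, $|D_F\cap C_j|\ge|F\cap C_j|\ge2$.
* For small $j$, $D_F\cap C_j=\emptyset$: we have $D_F=F\cup\tau(D_F)\subset W_Q$; no point of $F$ is in $C_j$, since its home has label $Q$ and is not in $\mathcal F$; and $\tau(D_F)\cap C_j=\emptyset$, since $D_F$ has label $Q$ and is not in $\mathcal F$.

So $D_F$ is bad, a contradiction. This proves Theorem 4, hence Corollary 5, hence Theorem 3, and with Theorem 2 it completes the proof of Theorem 1. $\square$
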